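\title{An infinite-dimensional strongly minimal set in differentially closed fields with commuting derivations}

\begin{abstract}
In a differentially closed field of characteristic zero with two commuting derivations $\delta_1,\delta_2$, we consider the set $X$ of solutions of $\delta_1x=x^3+c$, where $c$ is differentially transcendental over $\mathbb{Q}$. The equation does not involve $\delta_2$, and $X$ is infinite-dimensional. We show that $X$ nevertheless has U-rank $1$: it is strongly minimal, and the structure induced on it over $\mathbb{Q}\langle c\rangle$ is that of a pure infinite set. More generally, for $m\ge2$ commuting derivations, a polynomial $P$ over a differential field $F$ and $c$ generic over $F$, the set defined by $\delta_1x=P(x)+c$ has finite rank if and only if $\deg P\ge3$. For $\delta_1x=x^3+c$ with $c$ a constant of both derivations the rank is infinite. The proof produces derivations of the field generated by finitely many solutions from commutators of $\delta_1$ with partial derivatives in the parameter.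
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\operatorname{DCF}_{0,m}$ be the theory of differentially closed fields of characteristic zero with $m$ commuting derivations $\delta_1,\dots,\delta_m$, in the language of differential rings, and let $\mathbb{U}$ be a sufficiently saturated model. For a differential subfield $K$ and a tuple $a$ we write $K\langle a\rangle$ for the differential field generated by $a$ over $K$.

A set $X\subseteq\mathbb{U}$ defined over $K$ has two natural measures of size. The first is algebraic: $X$ is \emph{finite-dimensional} if $K\langle a\rangle$ has finite transcendence degree over $K$ for every $a\in X$. The second is model-theoretic: the Lascar rank $U(a/K)$ counts how many times in succession one can enlarge the field of parameters so that $a$ satisfies new differential-algebraic relations, and the \emph{rank} of $X$ is the supremum of $U(a/K)$ over $a\in X$. (Section~\ref{sec:prelim} recalls the definitions.) A new relation lowers a finite transcendence degree, so $U(a/K)\le\operatorname{trdeg}(K\langle a\rangle/K)$. For $m=1$ there is a converse: every definable set of finite rank is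 finite-dimensional. For $m\ge2$ it has been open whether $\operatorname{DCF}_{0,m}$ has infinite-dimensional strongly minimal sets. The following question is posed in \cite{LS}.

\medskip
\noindent\textbf{Question.} \emph{Let $m=2$ and let $c\in\mathbb{U}$ be generic, that is, let the elements $\delta_1^i\delta_2^jc$ $(i,j\ge0)$ be algebraically independent over $\mathbb{Q}$. Does $X=\{x\in\mathbb{U}:\delta_1x=x^3+c\}$ have finite rank?}
\medskip

The equation says nothing about $\delta_2$, and $X$ has points whose derivatives $x,\delta_2x,\delta_2^2x,\dots$ are algebraically independent (Lemma~\ref{lem:exist}); so $X$ is infinite-dimensional. The simplest set of this kind is $C_1=\{y:\delta_1y=0\}$. There one may add an equation such as $\delta_2^ny=0$, and its solutions depend on $n$ free constants, which can be named one at a time. Hence $C_1$ has infinite rank (Lemma~\ref{lem:C1}), and the same follows for linear and Riccati equations in $\delta_1$, whose solution sets are parametrized by $C_1$. One would therefore guess that $X$ has infinite rank too. But an added equation in $\delta_2$ has to be compatible with $\delta_1\delta_2=\delta_2\delta_1$,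 and the simplest case already shows how restrictive this is.

\begin{example}\label{ex:first-order}
Let $m=2$, let $c\in\mathbb{U}$ be arbitrary, $f=T^3+c$, and let $B\ni c$ be a differential field. Suppose that $x$ is transcendental over $B$, that $\delta_1x=f(x)$, and that $\delta_2x=g(x)$ with $g\in B[T]$. Let $g^{\delta_1}$ be obtained by applying $\delta_1$ to the coefficients of $g$. Expanding $\delta_1\delta_2x=\delta_2\delta_1x$ gives the identity
\[
g^{\delta_1}+fg'-gf'=\delta_2c\qquad\text{in }B[T].
\]
If $g\ne0$ has degree $s$ and leading coefficient $a$, the coefficient of $T^{s+2}$ on the left is $(s-3)a$, so $s=3$. Write $g=aT^3+eT^2+bT+g_0$. The coefficients of $T^4,T^3,T^2,T$ give, in this order, $e=0$, $\delta_1a=2b$, $g_0=ac$, $\delta_1b=0$, and the constant term gives $cb+\delta_1(ac)=\delta_2c$, that is,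
\[
3bc+a\,\delta_1c=\delta_2c .
\]
If $\delta_1c=\delta_2c=0$, then every $a\in C_1$, with $b=0$, solves these conditions, and $g=af$. If $c$ is generic there is no solution. Indeed, applying $\delta_1$ twice to the last equation yields $5b\,\delta_1c+a\,\delta_1^2c=\delta_1\delta_2c$ and $7b\,\delta_1^2c+a\,\delta_1^3c=\delta_1^2\delta_2c$, so that $(b,a,-1)$ is orthogonal to the rows of
\[
\begin{pmatrix}3c&\delta_1c&\delta_2c\\ 5\delta_1c&\delta_1^2c&\delta_1\delta_2c\\ 7\delta_1^2c&\delta_1^3c&\delta_1^2\delta_2c\end{pmatrix}.
\]
The determinant of this matrix is a polynomial in the derivatives of $c$ in which $\delta_1^2\delta_2c$ has coefficient $3c\,\delta_1^2c-5(\delta_1c)^2$, so it does not vanish for generic $c$.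
\end{example}

The obstruction seen in this example holds for relations of every order and over all parameters, and the answer to the question is that $X$ has rank $1$. ``Small'' means of cardinality below the saturation of $\mathbb{U}$.

\begin{theorem}\label{thm:cubic}
Let $m=2$, let $c$ be generic, $K=\mathbb{Q}\langle c\rangle$ and $X=\{x\in\mathbb{U}:\delta_1x=x^3+c\}$.
\begin{enumerate}
\item[(1)] If $x_1,\dots,x_n\in X$ are distinct, then the elements $\delta_2^ix_j$ $(i\ge0,\ 1\le j\le n)$ are algebraically independent over $K$.
\item[(2)] If $B\supseteq K$ is a small algebraically closed differential subfield of $\mathbb{U}$ and $x\in X\setminus B$, then $x,\delta_2x,\delta_2^2x,\dots$ are algebraically independent over $B$.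
\item[(3)] $X$ is strongly minimal, and $U(a/K)=1$ and $\operatorname{trdeg}(K\langle a\rangle/K)=\infty$ for all $a\in X$. For each $n$, all $n$-tuples of distinct elements of $X$ have the same type over $K$. In particular $\operatorname{acl}(KA)\cap X=A$ for every $A\subseteq X$.
\end{enumerate}
\end{theorem}

Thus $X$ is an infinite-dimensional strongly minimal set in $\operatorname{DCF}_{0,2}$. We call an infinite set $X$ defined over $K$ a \emph{pure set over $K$} if, for each $n$, all $n$-tuples of distinct elements of $X$ have the same type over $K$. Equivalently, every $K$-definable subset of $X^n$ is defined by a Boolean combination of the equations $x_i=x_j$. The exponent $3$ is the exact threshold. An element $c$ is \emph{differentially transcendental} over $F$ if its derivatives $\delta_1^{i_1}\cdots\delta_m^{i_m}c$ are algebraically independent over $F$.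

\begin{theorem}\label{thm:dichotomy}
Let $m\ge2$, let $F\subset\mathbb{U}$ be a small differential subfield, $c\in\mathbb{U}$ differentially transcendental over $F$, $K=F\langle c\rangle$, $P\in F[T]$, and $X_P=\{x\in\mathbb{U}:\delta_1x=P(x)+c\}$.
\begin{enumerate}
\item[(a)] If $\deg P\ge3$, then for distinct $x_1,\dots,x_n\in X_P$ the elements $\delta_2^{\lambda_2}\cdots\delta_m^{\lambda_m}x_j$ are all algebraically independent over $K$. Moreover $X_P$ is strongly minimal of U-rank $1$, infinite-dimensional, and a pure set over $K$.
\item[(b)] If $\deg P\le2$ (including $P=0$), then $X_P$ has infinite U-rank.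
\end{enumerate}
So $X_P$ has finite rank if and only if $\deg P\ge3$.
\end{theorem}

Genericity of $c$ cannot be dropped; the family $g=af$ of Example~\ref{ex:first-order} is the reason.

\begin{theorem}\label{thm:constant}
In $\operatorname{DCF}_{0,2}$, if $\delta_1c=\delta_2c=0$, then $\{x\in\mathbb{U}:\delta_1x=x^3+c\}$ has infinite U-rank.
\end{theorem}

The elimination in Example~\ref{ex:first-order} does not extend in any evident way to relations of higher order. We proceed differently. The heart of the proof is the independence of several solutions over $K$ itself (Section~\ref{sec:independence}), where $c$ is generic and one can differentiate with respect to it; Section~\ref{sec:small} shows the method on four solutions of the cubic equation. Arbitrary parameters are then eliminated by trading them for further solutions (Section~\ref{sec:parameters}). Section~\ref{sec:infinite} treats the cases of infinite rank.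

\section{Differential fields, forking and derivations}\label{sec:prelim}

All fields have characteristic zero, and a \emph{differential field} is a field with $m$ commuting derivations $\delta_1,\dots,\delta_m$, where $m\ge2$. We write $\delta=\delta_1$. For a multi-index $\lambda=(\lambda_2,\dots,\lambda_m)\in\mathbb{N}^{m-1}$ put
\[
\partial^\lambda=\delta_2^{\lambda_2}\cdots\delta_m^{\lambda_m},\qquad |\lambda|=\lambda_2+\dots+\lambda_m,\qquad \lambda!=\lambda_2!\cdots\lambda_m!,
\]
and let $e_i$ $(2\le i\le m)$ be the unit multi-indices.

\subsection*{Model theory of $\operatorname{DCF}_{0,m}$}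
Two fields $L_1,L_2\supseteq k$ inside $\mathbb{U}$ are \emph{algebraically independent over $k$} if every subset of $L_1$ that is algebraically independent over $k$ remains so over $L_2$; it suffices that this hold for one transcendence basis of $L_1/k$. They are \emph{linearly disjoint over $k$} if the multiplication map $L_1\otimes_kL_2\to\mathbb{U}$ is injective; then every subset of $L_1$ that is linearly independent over $k$ remains so over $L_2$. We use the following standard facts.
\begin{enumerate}
\item[(F1)] (Quantifier elimination.) If $B$ is a differential subfield and there is a differential isomorphism $B\langle a\rangle\to B\langle a'\rangle$ over $B$ sending the tuple $a$ to $a'$, then $a$ and $a'$ have the same type over $B$.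
\item[(F2)] The model-theoretic algebraic closure $\operatorname{acl}(A)$ is the field-theoretic algebraic closure of the differential field generated by $A$. It is a differential subfield of $\mathbb{U}$.
\item[(F3)] For differential fields $k\subseteq L$, the type $\operatorname{tp}(a/L)$ does not fork over $k$ if and only if $k\langle a\rangle$ and $L$ are algebraically independent over $k$. If $\operatorname{tp}(a/L)$ does not fork over $k$, neither does its restriction to any set between $k$ and $L$.
\item[(F4)] Every small differential field extension of a small differential subfield $L\subset\mathbb{U}$ embeds in $\mathbb{U}$ over $L$.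
\item[(F5)] (Saturation.) An infinite definable set is not contained in a small set, and every type over a small set is realized in $\mathbb{U}$.
\end{enumerate}

The U-rank of complete types over small sets is defined by recursion: $U(p)\ge0$ always; $U(p)\ge\alpha+1$ if $p$ has a forking extension $q$ with $U(q)\ge\alpha$; and $U(p)\ge\alpha$ for a limit ordinal $\alpha$ if $U(p)\ge\beta$ for all $\beta<\alpha$. We write $U(a/B)=U(\operatorname{tp}(a/B))$. We need three properties: $U(a/B)=0$ if and only if $a\in\operatorname{acl}(B)$; $U(a/B')\le U(a/B)$ if $B\subseteq B'$; and $U(b/B)\le U(a/B)$ if $b\in B\langle a\rangle$. A definable set is \emph{strongly minimal} if it is infinite and each of its definable subsets, with arbitrary parameters, is finite or cofinite.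

\subsection*{Derivations}
Let $M$ be a field. Sums $\sum_i m_iE_i$ $(m_i\in M)$ and commutators $[E,E']=EE'-E'E$ of derivations of $M$ are derivations of $M$. A \emph{$K$-derivation} is a derivation that vanishes on the subfield $K$. For a derivation $E$ and a polynomial $f$ one has $E(f(a))=f^E(a)+f'(a)E(a)$, where $f^E$ is obtained by applying $E$ to the coefficients. Two textbook facts are used throughout.
\begin{enumerate}
\item[(D1)] A derivation of a field $k$ extends to a purely transcendental extension $k(v_i:i\in I)$ with arbitrarily prescribed values on the $v_i$.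
\item[(D2)] A derivation of $k$ extends uniquely to any algebraic extension. Consequently, two derivations of $M$ that agree on a set generating a subfield over which $M$ is algebraic are equal, and a derivation that vanishes on a subfield vanishes on every element algebraic over it.
\end{enumerate}
Derivations detect algebraic independence in the following form.

\begin{lemma}\label{lem:dual}
Let $K\subseteq M$ be fields and $z_1,\dots,z_s\in M$. Suppose that for each $k$ there is a $K$-derivation $E_k$ of $M$ with $E_kz_k=1$ and $E_kz_i=0$ for $i\ne k$. Then $z_1,\dots,z_s$ are algebraically independent over $K$.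
\end{lemma}

\begin{proof}
Otherwise let $G\in K[Z_1,\dots,Z_s]$ be nonzero of least total degree with $G(z)=0$. Applying $E_k$ gives $(\partial G/\partial Z_k)(z)=0$, so $\partial G/\partial Z_k=0$ by minimality. This holds for all $k$, and in characteristic zero it forces $G$ to be a nonzero constant, which contradicts $G(z)=0$.
\end{proof}

\begin{lemma}\label{lem:exist}
Let $B$ be a small differential subfield of $\mathbb{U}$ and $g\in B[T]$. There is $x\in\mathbb{U}$ with $\delta x=g(x)$ such that the elements $\partial^\lambda x$ are algebraically independent over $B$. In particular $x\notin B$.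
\end{lemma}

\begin{proof}
Let $L=B(v_\lambda:\lambda\in\mathbb{N}^{m-1})$ be purely transcendental over $B$. By (D1), extend $\delta_i$ for $i\ge2$ by $\delta_iv_\lambda=v_{\lambda+e_i}$. For $i,k\ge2$ the derivation $[\delta_i,\delta_k]$ vanishes on $B$ and on every $v_\lambda$, hence on $L$; so $\partial^\lambda$ is defined on $L$. Now extend $\delta$ by $\delta v_\lambda=\partial^\lambda(g(v_0))$. For $i\ge2$ we get $[\delta,\delta_i]v_\lambda=\partial^{\lambda+e_i}(g(v_0))-\delta_i\partial^\lambda(g(v_0))=0$, and $[\delta,\delta_i]$ vanishes on $B$. So $L$ is a differential field. Embed it in $\mathbb{U}$ over $B$ by (F4), and let $x$ be the image of $v_0$.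
\end{proof}

\section{The method on the cubic equation}\label{sec:small}

In this section $m=2$, and $c$, $K$, $X$ are as in Theorem~\ref{thm:cubic}. Put $c_{l,r}=\delta^r\delta_2^lc/l!$. Then $K=\mathbb{Q}(c_{l,r}:l,r\ge0)$ is a rational function field, and $\delta c_{l,r}=c_{l,r+1}$. Let $D_{l,r}=\partial/\partial c_{l,r}$. Evaluating on the generators of $K$ shows that
\begin{equation}\label{eq:shift}
[D_{l,r+1},\delta]=D_{l,r},\qquad [D_{l,0},\delta]=0\qquad\text{on }K .
\end{equation}

\subsection*{One solution}
We claim that every $x\in X$ is transcendental over $K$. Suppose not. Then the $D_{l,r}$ extend uniquely to $M=K(x)$, which is closed under $\delta$, and \eqref{eq:shift} holds on $M$ by (D2). The minimal polynomial of $x$ involves finitely many $c_{l,r}$, so $D_{l,r}x=0$ for all but finitely many pairs $(l,r)$. If $D_{l,r}x\neq0$ for some pair, take one with $r$ maximal. Then $D_{l,r+1}x=0$ and $D_{l,r+1}c=0$, so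
\[
D_{l,r}x=D_{l,r+1}(x^3+c)-\delta(D_{l,r+1}x)=0,
\]
a contradiction. Hence all $D_{l,r}$ kill $x$, and $0=[D_{0,0},\delta]x=D_{0,0}(x^3+c)-\delta(0)=1$, which is absurd.

The last computation has a positive reading. If $D_{0,0}$ is extended to a field $M=K(x_1,\dots,x_n)$ generated by solutions so that it kills every $x_j$, then $W=[D_{0,0},\delta]$ is a $K$-derivation of $M$ with $Wx_j=1$ for all $j$: an infinitesimal simultaneous translation of all the solutions. Lemma~\ref{lem:translations} shows, by the same descent on $r$, that such an extension always exists.

\subsection*{Four solutions}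
Let $x_1,\dots,x_4\in X$ be distinct and $M=K(x_1,\dots,x_4)$. For $f\in K[T]$ let $E_f$ denote a $K$-derivation of $M$ with $E_fx_j=f(x_j)$ for all $j$, if one exists. We have $E_1=W$. The commutator of a $K$-derivation with $\delta$ is again a $K$-derivation, because $\delta K\subseteq K$. We compute:
\begin{align*}
[E_1,\delta]x_j&=E_1(x_j^3+c)-\delta(1)=3x_j^2, &&\text{so $E_{T^2}$ exists;}\\
[E_1,E_{T^2}]x_j&=E_1(x_j^2)-E_{T^2}(1)=2x_j, &&\text{so $E_T$ exists;}\\
[E_{T^2},\delta]x_j&=3x_j^4-2x_j(x_j^3+c)=x_j^4-2cx_j, &&\text{so $E_{T^4}$ exists;}\\
[E_1,E_{T^4}]x_j&=4x_j^3, &&\text{so $E_{T^3}$ exists.}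
\end{align*}
The Vandermonde matrix $(x_j^s)_{0\le s\le3,\,1\le j\le4}$ is invertible over $M$, so suitable $M$-linear combinations of $E_1,E_T,E_{T^2},E_{T^3}$ are dual to $x_1,\dots,x_4$. By Lemma~\ref{lem:dual}, the four solutions are algebraically independent over $K$.

The third line is where the degree matters. For $\delta x=x^2+c$ the same commutators with $\delta$ send $1,T,T^2$ to $2T$, $T^2-c$, $-2cT$, and the polynomials of degree at most $2$ are never left. Three polynomials cannot separate four points, and four solutions of a Riccati equation can indeed be dependent (Remark~\ref{rem:riccati}).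

\subsection*{Derivatives}
It remains to include the $\delta_2$-derivatives of the solutions. Differentiating the equation gives $\delta(\delta_2x)=3x^2\delta_2x+\delta_2c$. Together with the original equation, this says that $\mathbf{x}=x+\varepsilon\,\delta_2x$ satisfies $\delta\mathbf{x}=\mathbf{x}^3+(c+\varepsilon\,\delta_2c)$ modulo $\varepsilon^2$. So the derivatives up to a fixed order form a single solution of an equation of the same shape over a ring of truncated polynomials, and the argument above can be run over that ring.

\section{Independence of distinct solutions over $K$}\label{sec:independence}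

Throughout this section and the next, $m$, $F$, $c$, $K$, $P$ and $X_P$ are as in Theorem~\ref{thm:dichotomy}.

\begin{proposition}\label{prop:indep}
Let $\deg P\ge3$ and let $x_1,\dots,x_n\in X_P$ be distinct. Then the elements $\partial^\lambda x_j$ $(\lambda\in\mathbb{N}^{m-1},\ 1\le j\le n)$ are algebraically independent over $K$.
\end{proposition}

Fix $N\ge0$ and $x_1,\dots,x_n\in X_P$. It suffices to prove independence of the elements
\[
u_{\lambda j}=\frac{\partial^\lambda x_j}{\lambda!}\qquad(|\lambda|\le N,\ 1\le j\le n).
\]
Let $M$ be the field generated over $K$ by these elements. Put $c_{\lambda,r}=\delta^r\partial^\lambda c/\lambda!$ for all $\lambda\in\mathbb{N}^{m-1}$ and $r\ge0$. By hypothesis $K=F(c_{\lambda,r})$, with the $c_{\lambda,r}$ algebraically independent over $F$, and $\delta c_{\lambda,r}=c_{\lambda,r+1}$.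

\subsection*{Truncated Taylor expansions}
For a commutative ring $A$ let
\[
A_\varepsilon=A[\varepsilon_2,\dots,\varepsilon_m]/(\varepsilon_2,\dots,\varepsilon_m)^{N+1},
\]
a free $A$-module with basis the monomials $\varepsilon^\lambda$, $|\lambda|\le N$. If $A$ is a field, an element of $A_\varepsilon$ with nonzero constant term is a unit, since it has the form $a(1-\nu)$ with $a\in A^\times$ and $\nu$ nilpotent. A derivation of $A$ acts on $A_\varepsilon$ coefficientwise, as a derivation that kills the $\varepsilon_i$, and this is compatible with commutators and $A$-linear combinations. Define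
\[
e\colon\mathbb{U}\to\mathbb{U}_\varepsilon,\qquad e(a)=\sum_{|\lambda|\le N}\frac{\partial^\lambda a}{\lambda!}\,\varepsilon^\lambda .
\]
The Leibniz rule $\partial^\lambda(ab)/\lambda!=\sum_{\mu+\nu=\lambda}(\partial^\mu a/\mu!)(\partial^\nu b/\nu!)$ says that $e$ is a ring homomorphism, and $e$ commutes with $\delta$ because $\delta$ commutes with $\delta_2,\dots,\delta_m$. Let $P^e\in F_\varepsilon[T]$ be obtained by applying $e$ to the coefficients of $P$, and set
\[
\mathbf{x}_j=e(x_j)=\sum_{|\lambda|\le N}u_{\lambda j}\varepsilon^\lambda\in M_\varepsilon,\qquad \Phi=P^e+e(c)\in K_\varepsilon[T].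
\]
Applying $e$ to $\delta x_j=P(x_j)+c$ gives
\begin{equation}\label{eq:jet}
\delta\mathbf{x}_j=\Phi(\mathbf{x}_j),
\end{equation}
or, coefficient by coefficient,
\begin{equation}\label{eq:jetcoef}
\delta u_{\lambda j}=q_{\lambda j}+c_{\lambda,0},
\end{equation}
where $q_{\lambda j}$, the coefficient of $\varepsilon^\lambda$ in $P^e(\mathbf{x}_j)$, is a polynomial in the $u_{\mu j}$ with coefficients in $F$. In particular $M$ is closed under $\delta$.

\subsection*{Translations}
The next lemma is the only place where the genericity of $c$ over $F$ is used. It assumes nothing about $\deg P$ or about the $x_j$ being distinct. The difficulty is that the partial derivatives in the $c_{\lambda,r}$ are defined on $K$, and we do not yet know the algebraic relations among the $u_{\lambda j}$. We can prescribe the value $0$ on a transcendence basis, but the values on the remaining generators are then forced, and we must show that they are $0$ as well.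

\begin{lemma}\label{lem:translations}
For each $\lambda$ with $|\lambda|\le N$ there is a $K$-derivation $W_\lambda$ of $M$ with $W_\lambda(\mathbf{x}_j)=\varepsilon^\lambda$ for all $j$.
\end{lemma}

\begin{proof}
Let $S=\{u_{\mu j}:|\mu|\le N,\ 1\le j\le n\}$ and choose a transcendence basis $\mathcal{B}\subseteq S$ of $M$ over $K$. Then $K(\mathcal{B})$ is a rational function field over $F$ in the variables $c_{\lambda,r}$ and $b\in\mathcal{B}$, and $M$ is algebraic over it. Let $D_{\lambda,r}$ be the unique extension to $M$ of the $F$-derivation $\partial/\partial c_{\lambda,r}$ of $K(\mathcal{B})$. By (D2), a derivation of $M$ is determined by its values on $F$, on the $c_{\mu,s}$ and on $\mathcal{B}$. Every commutator $[D_{\lambda,r},\delta]$ vanishes on $F$, since $\delta F\subseteq F$ and $D_{\lambda,r}F=0$.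

\emph{Claim: $D_{\lambda,r}z=0$ for all $\lambda,r$ and all $z\in S$.} Each $z\in S$ is algebraic over the field generated over $F$ by $\mathcal{B}$ and finitely many $c_{\mu,s}$, and $D_{\lambda,r}$ vanishes on this field, hence on $z$, unless $c_{\lambda,r}$ is one of them. So only finitely many $D_{\lambda,r}$ are nonzero on the finite set $S$. If the claim fails, let $r$ be maximal such that $D_{\lambda,r}y\ne0$ for some $\lambda$ and some $y\in S$, and fix such $\lambda$ and $y$. Let $\Gamma=[D_{\lambda,r+1},\delta]$. Since $D_{\lambda,r+1}c_{\mu,s}\in\{0,1\}$ is killed by $\delta$, we have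
\[
\Gamma c_{\mu,s}=D_{\lambda,r+1}c_{\mu,s+1}=D_{\lambda,r}c_{\mu,s}.
\]
Let $z=u_{\mu j}\in S$. By maximality of $r$, the derivation $D_{\lambda,r+1}$ kills all of $S$. It kills $F$, hence $q_{\mu j}$, and it kills $c_{\mu,0}$ because $r+1\ge1$. By \eqref{eq:jetcoef}, $D_{\lambda,r+1}(\delta z)=0$, and so $\Gamma z=0$. Thus $\Gamma$ and $D_{\lambda,r}$ agree on $F$, on the $c_{\mu,s}$ and on $\mathcal{B}$, where both vanish. Therefore $\Gamma=D_{\lambda,r}$ on $M$, and $D_{\lambda,r}y=\Gamma y=0$, a contradiction. This proves the claim.

Now put $W_\lambda=[D_{\lambda,0},\delta]$. It vanishes on $F$, and $W_\lambda c_{\mu,s}=D_{\lambda,0}c_{\mu,s+1}=0$ because $s+1\ge1$. So $W_\lambda$ is a $K$-derivation. By the claim and \eqref{eq:jetcoef},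
\[
W_\lambda u_{\mu j}=D_{\lambda,0}(q_{\mu j}+c_{\mu,0})-\delta(0)=D_{\lambda,0}c_{\mu,0},
\]
which is $1$ if $\mu=\lambda$ and $0$ otherwise. This says $W_\lambda(\mathbf{x}_j)=\varepsilon^\lambda$.
\end{proof}

\begin{remark}\label{rem:one}
For $n=1$ the $W_\lambda$ are dual to the $u_{\lambda1}$, so the conclusion of Proposition~\ref{prop:indep} holds for a single solution whatever the degree of $P$. This says little about the rank, as Theorem~\ref{thm:dichotomy}(b) shows. The passage to arbitrary parameters in Section~\ref{sec:parameters} needs arbitrarily many solutions at once.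
\end{remark}

\subsection*{The Lie algebra of realized polynomials}
The $W_\lambda$ move all solutions in the same way. To separate the solutions we need derivations that move $\mathbf{x}_j$ by an amount depending on $\mathbf{x}_j$. Put $R=K_\varepsilon$, and call $f\in R[T]$ \emph{realized} if there is a $K$-derivation $E_f$ of $M$ with $E_f(\mathbf{x}_j)=f(\mathbf{x}_j)$ for all $j$. Let $\mathcal{L}$ be the set of realized polynomials. On $R[T]$ consider the $R$-bilinear bracket
\[
\{f,g\}=fg'-gf',
\]
for which $\{1,g\}=g'$ and $\{T^a,T^b\}=(b-a)T^{a+b-1}$.

\begin{lemma}\label{lem:closure}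
The set $\mathcal{L}$ is a $K$-subspace of $R[T]$, and
\begin{enumerate}
\item[(i)] $R\subseteq\mathcal{L}$;
\item[(ii)] if $f,g\in\mathcal{L}$, then $\{f,g\}\in\mathcal{L}$;
\item[(iii)] if $\varepsilon^\lambda T^s\in\mathcal{L}$, then $\{\varepsilon^\lambda T^s,\Phi\}\in\mathcal{L}$.
\end{enumerate}
\end{lemma}

\begin{proof}
A $K$-linear combination of derivations $E_f$ realizes the same combination of the polynomials $f$, and (i) follows from Lemma~\ref{lem:translations} since the $\varepsilon^\lambda$ span $R$ over $K$. A $K$-derivation kills $R$, so $E_f(g(\mathbf{x}_j))=g'(\mathbf{x}_j)f(\mathbf{x}_j)$ for every $g\in R[T]$. Hence the $K$-derivation $[E_f,E_g]$ sends $\mathbf{x}_j$ to $(fg'-gf')(\mathbf{x}_j)$, which is (ii). For (iii), let $f=\varepsilon^\lambda T^s$. The derivation $[E_f,\delta]$ vanishes on $K$ because $\delta K\subseteq K$. The coefficients of $f$ are killed by $\delta$, so by \eqref{eq:jet}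
\[
[E_f,\delta](\mathbf{x}_j)=E_f(\Phi(\mathbf{x}_j))-\delta(f(\mathbf{x}_j))=(f\Phi'-f'\Phi)(\mathbf{x}_j).\qedhere
\]
\end{proof}

It is not evident from the definition that $\mathcal{L}$ is an $R$-module, because a derivation of $M$ cannot be multiplied by $\varepsilon_i$. We therefore work with the largest $R$-submodule contained in $\mathcal{L}$. The next lemma is the only place where $\deg P\ge3$ is used.

\begin{lemma}\label{lem:generation}
If $d=\deg P\ge3$, then $\mathcal{L}=R[T]$.
\end{lemma}

\begin{proof}
Let $\mathcal{L}_0=\{g\in R[T]:Rg\subseteq\mathcal{L}\}$. This is an $R$-submodule of $R[T]$ contained in $\mathcal{L}$, it contains $1$ by (i), and $g\in\mathcal{L}_0$ as soon as $\varepsilon^\lambda g\in\mathcal{L}$ for all $|\lambda|\le N$. It has three closure properties.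
\begin{enumerate}
\item[(A)] If $g\in\mathcal{L}_0$ and $h\in\mathcal{L}$, then $\{g,h\}\in\mathcal{L}_0$, because $\rho\{g,h\}=\{\rho g,h\}\in\mathcal{L}$ for $\rho\in R$ by (ii).
\item[(B)] If $T^s\in\mathcal{L}_0$, then $\{T^s,\Phi\}\in\mathcal{L}_0$, because $\varepsilon^\lambda\{T^s,\Phi\}=\{\varepsilon^\lambda T^s,\Phi\}\in\mathcal{L}$ by (iii).
\item[(C)] If $g\in\mathcal{L}_0$ has degree $k$ and its leading coefficient is a unit of $R$, then $1,T,\dots,T^k\in\mathcal{L}_0$. Indeed $g'=\{1,g\}\in\mathcal{L}_0$ by (A), and by iteration $g,g',\dots,g^{(k)}\in\mathcal{L}_0$. These polynomials have degrees $k,k-1,\dots,0$ and unit leading coefficients, since $R$ is a $\mathbb{Q}$-algebra, so they generate the $R$-module of polynomials of degree at most $k$.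
\end{enumerate}
Let $p_d$ be the leading coefficient of $P$. Then $\Phi$ has degree $d$ and leading coefficient $e(p_d)$, a unit because its constant term is $p_d\ne0$. By (B) with $s=0$, $\Phi'\in\mathcal{L}_0$. It has degree $d-1\ge2$ and leading coefficient $d\,e(p_d)$, so $1,T,T^2\in\mathcal{L}_0$ by (C). By (B) with $s=2$, $T^2\Phi'-2T\Phi\in\mathcal{L}_0$. The coefficient of $T^{d+1}$ in this polynomial is $(d-2)e(p_d)$, a unit since $d\ne2$, so $T^3\in\mathcal{L}_0$ by (C). Finally, $\{T^2,T^s\}=(s-2)T^{s+1}$ and (A) give $T^{s+1}\in\mathcal{L}_0$ whenever $s\ge3$ and $T^s\in\mathcal{L}_0$. Hence $\mathcal{L}_0$ contains all powers of $T$, and $\mathcal{L}_0=R[T]$.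
\end{proof}

If $d\le2$, the module $R+RT+RT^2$ contains $\Phi$ and is closed under the bracket, so it satisfies (i)--(iii) and Lemma~\ref{lem:closure} yields nothing of degree above $2$.

\subsection*{Interpolation}
Here we use that the solutions are distinct.

\begin{proof}[Proof of Proposition~\ref{prop:indep}]
By Lemma~\ref{lem:generation}, for all $|\mu|\le N$ and $s\ge0$ there is a $K$-derivation $E_{\mu,s}$ of $M$ with $E_{\mu,s}(\mathbf{x}_j)=\varepsilon^\mu\mathbf{x}_j^s$ for all $j$. Any $f\in M_\varepsilon[T]$ is a finite sum $\sum a_{\mu,s}\varepsilon^\mu T^s$ with $a_{\mu,s}\in M$, and the $K$-derivation $\sum a_{\mu,s}E_{\mu,s}$ sends $\mathbf{x}_j$ to $f(\mathbf{x}_j)$ for all $j$. For $j\ne k$ the constant term $x_k-x_j$ of $\mathbf{x}_k-\mathbf{x}_j$ is nonzero, so $\mathbf{x}_k-\mathbf{x}_j$ is a unit of $M_\varepsilon$. For $|\lambda|\le N$ and $1\le k\le n$ take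
\[
f=\varepsilon^\lambda\prod_{j\ne k}\frac{T-\mathbf{x}_j}{\mathbf{x}_k-\mathbf{x}_j}\in M_\varepsilon[T].
\]
The resulting $K$-derivation sends $\mathbf{x}_k$ to $\varepsilon^\lambda$ and $\mathbf{x}_j$ to $0$ for $j\ne k$; that is, it sends $u_{\lambda k}$ to $1$ and every other $u_{\mu j}$ to $0$. By Lemma~\ref{lem:dual}, the $u_{\mu j}$ are algebraically independent over $K$. Since $N$ is arbitrary, the proposition follows.
\end{proof}

\section{From $K$ to arbitrary parameters}\label{sec:parameters}

Strong minimality concerns subsets defined over arbitrary parameter fields $B\supseteq K$, and over such a field there are no partial derivatives in $c$ to work with. Instead we eliminate the parameters. A relation over $B$ satisfied by one solution is satisfied by all of its independent copies over $B$; enough copies determine the coefficients of the relation by linear algebra; and one more copy then gives a relation among distinct solutions over $\mathbb{Q}$.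

\begin{proposition}\label{prop:overB}
Let $\deg P\ge3$, let $B\supseteq K$ be a small algebraically closed differential subfield of $\mathbb{U}$, and let $x_0\in X_P\setminus B$. Then the elements $\partial^\lambda x_0$ are algebraically independent over $B$.
\end{proposition}

\begin{proof}
Suppose not. Fix $N$ such that the entries of $\mathbf{j}(x_0)$ are algebraically dependent over $B$, where $\mathbf{j}(x)=(\partial^\lambda x)_{|\lambda|\le N}$. Among the nonzero polynomials over $B$ that vanish at $\mathbf{j}(x_0)$ choose one with the fewest monomials, and scale it to the form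
\[
G=\mu_0+\sum_{s=1}^qb_s\mu_s,\qquad q\ge0,\quad b_s\in B,\quad \mu_0,\dots,\mu_q\text{ distinct monomials.}
\]
Write $\mu_s(x)$ for $\mu_s(\mathbf{j}(x))$. The elements $\mu_1(x_0),\dots,\mu_q(x_0)$ are linearly independent over $B$, since a linear relation would be a nonzero polynomial with at most $q$ monomials vanishing at $\mathbf{j}(x_0)$.

\emph{Independent copies.} We construct $x_1,\dots,x_{q+1}\in\mathbb{U}$ recursively. Let $L_i=B\langle x_1,\dots,x_{i-1}\rangle$. Over an algebraically closed field the tensor product of two field extensions is a domain, so $B\langle x_0\rangle\otimes_BL_i$ is a domain. The formula $\delta_k(a\otimes b)=\delta_ka\otimes b+a\otimes\delta_kb$ defines commuting derivations on it, and its fraction field is a small differential field extension of $L_i$. Embed it in $\mathbb{U}$ over $L_i$ by (F4), and let $x_i$ be the image of $x_0\otimes1$. Then there is a differential isomorphism $B\langle x_0\rangle\to B\langle x_i\rangle$ over $B$ with $x_0\mapsto x_i$, and $B\langle x_i\rangle$ is linearly disjoint from $L_i$ over $B$. The isomorphism shows that $x_i\in X_P$, that $G(\mathbf{j}(x_i))=0$, and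 that each of the families $1,x_i$ and $\mu_1(x_i),\dots,\mu_q(x_i)$ is linearly independent over $B$. By linear disjointness each family is linearly independent over $L_i$. In particular $x_i\notin L_i$, so $x_1,\dots,x_{q+1}$ are distinct.

\emph{Solving for the coefficients.} Let $\Delta_r=\det(\mu_s(x_i))_{1\le i,s\le r}$ for $0\le r\le q$, with $\Delta_0=1$. We show $\Delta_r\ne0$ by induction. Expansion along the last row writes $\Delta_r$ as a linear combination of $\mu_1(x_r),\dots,\mu_r(x_r)$ whose coefficients are minors built from $x_1,\dots,x_{r-1}$. These lie in $L_r$, and the coefficient of $\mu_r(x_r)$ is $\Delta_{r-1}\ne0$. Linear independence over $L_r$ gives $\Delta_r\ne0$. The equations $G(\mathbf{j}(x_i))=0$ for $1\le i\le q$ form the linear system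
\[
\sum_{s=1}^qb_s\,\mu_s(x_i)=-\mu_0(x_i)\qquad(1\le i\le q)
\]
with determinant $\Delta_q\neq0$. By Cramer's rule, all $b_s$ lie in $L=\mathbb{Q}(\mathbf{j}(x_1),\dots,\mathbf{j}(x_q))$.

So $G$ is a nonzero polynomial over $L$ vanishing at $\mathbf{j}(x_{q+1})$. But Proposition~\ref{prop:indep}, applied to the distinct solutions $x_1,\dots,x_{q+1}$, shows that the entries of $\mathbf{j}(x_{q+1})$ are algebraically independent over $L$. This is a contradiction.
\end{proof}

The derivatives $\partial^\lambda x$ carry all the information about a solution, because $\delta$ acts on them by formulas that do not depend on $x$.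

\begin{lemma}\label{lem:types}
Let $B\supseteq K$ be a differential subfield of $\mathbb{U}$ and $x_1,\dots,x_n\in X_P$. Then $B\langle x_1,\dots,x_n\rangle=B(\partial^\lambda x_j:\lambda\in\mathbb{N}^{m-1},1\le j\le n)$. If also $x_1',\dots,x_n'\in X_P$, and each of the families $(\partial^\lambda x_j)_{\lambda,j}$ and $(\partial^\lambda x_j')_{\lambda,j}$ is algebraically independent over $B$, then the two tuples have the same type over $B$.
\end{lemma}

\begin{proof}
Expanding $\partial^\lambda(P(x)+c)$ by the Leibniz rule gives a polynomial $Q_\lambda$ over $K$ in variables $V_\mu$, depending only on $P$, $c$ and $\lambda$, such that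
\[
\delta(\partial^\lambda x)=\partial^\lambda(P(x)+c)=Q_\lambda\big((\partial^\mu x)_\mu\big)\qquad\text{for all }x\in X_P .
\]
Also $\delta_i(\partial^\lambda x)=\partial^{\lambda+e_i}x$ for $i\ge2$. So the field $B(\partial^\lambda x_j)$ is closed under all derivations, which is the first assertion. Under the independence hypothesis, $\partial^\lambda x_j\mapsto\partial^\lambda x_j'$ defines a field isomorphism over $B$. By the two formulas it commutes with each $\delta_i$ on the generators, hence everywhere. Now apply (F1).
\end{proof}

\begin{proposition}\label{prop:consequences}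
Let $\deg P\ge3$. Then $X_P$ is strongly minimal, and $U(a/K)=1$ and $\operatorname{trdeg}(K\langle a\rangle/K)=\infty$ for all $a\in X_P$. For each $n$, all $n$-tuples of distinct elements of $X_P$ have the same type over $K$, and $\operatorname{acl}(KA)\cap X_P=A$ for every $A\subseteq X_P$.
\end{proposition}

\begin{proof}
\emph{Strong minimality.} By Lemma~\ref{lem:exist} with $g=P+c$, no small differential field containing $K$ contains $X_P$. So $X_P$ is infinite. Let $Y\subseteq X_P$ be definable, and let $B$ be the algebraic closure of the differential field generated by $K$ and the parameters of $Y$. By Proposition~\ref{prop:overB} and Lemma~\ref{lem:types} with $n=1$, all elements of $X_P\setminus B$ have the same type over $B$. Hence one of $Y$ and $X_P\setminus Y$ is contained in $B$, and is then finite by (F5).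

\emph{Dimension and rank.} Let $a\in X_P$. By Proposition~\ref{prop:indep} and Lemma~\ref{lem:types}, the infinite family $(\partial^\lambda a)_\lambda$ is a transcendence basis of $K\langle a\rangle$ over $K$. In particular $a\notin\operatorname{acl}(K)$ by (F2), so $U(a/K)\ge1$. Let $q$ be an extension of $\operatorname{tp}(a/K)$ to a small set $A'\supseteq K$, realized by $a'\in X_P$, and let $B=\operatorname{acl}(A')$. If $a'\notin B$, then by Proposition~\ref{prop:overB} the transcendence basis $(\partial^\lambda a')_\lambda$ of $K\langle a'\rangle/K$ stays algebraically independent over $B$, so $q$ does not fork over $K$ by (F3). Thus every forking extension of $\operatorname{tp}(a/K)$ is algebraic and has rank $0$, and $U(a/K)=1$.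

\emph{Pure set.} The statement on types follows from Proposition~\ref{prop:indep} and Lemma~\ref{lem:types} with $B=K$. Let $A\subseteq X_P$ and $x\in X_P\setminus A$. If $x\in\operatorname{acl}(KA)$, then by (F2) $x$ is algebraic over $K\langle A_0\rangle=K(\partial^\lambda a:a\in A_0)$ for some finite $A_0\subseteq A$, contrary to Proposition~\ref{prop:indep} for the elements of $A_0\cup\{x\}$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:cubic} and~\ref{thm:dichotomy}(a)]
Theorem~\ref{thm:dichotomy}(a) is the conjunction of Propositions~\ref{prop:indep} and~\ref{prop:consequences}. Parts (1), (2), (3) of Theorem~\ref{thm:cubic} are Propositions~\ref{prop:indep}, \ref{prop:overB} and~\ref{prop:consequences} for $m=2$, $F=\mathbb{Q}$ and $P=T^3$.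
\end{proof}

\begin{remark}
Proposition~\ref{prop:overB} fails if $B$ is not algebraically closed. For distinct $x_1,x_2\in X_P$, the proof of Lemma~\ref{lem:types} gives a differential automorphism $\sigma$ of $K\langle x_1,x_2\rangle$ over $K$ that exchanges $x_1$ and $x_2$. Its fixed field $B$ is a differential field, $x_1\notin B$, and $x_1$ is a root of $T^2-(x_1+x_2)T+x_1x_2\in B[T]$.
\end{remark}

\section{The cases of infinite rank}\label{sec:infinite}

Both remaining statements are proved by finding a point of the set from which a point of $C_1=\ker\delta_1$ of large rank can be recovered.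

\begin{lemma}\label{lem:C1}
Let $m\ge2$, let $B$ be a small differential subfield of $\mathbb{U}$ and $n\ge1$. There is $y\in C_1$ with $U(y/B)\ge n$.
\end{lemma}

\begin{proof}
On a purely transcendental extension $B(t,a_0,\dots,a_{n-1})$ extend the derivations by $\delta_2t=1$, $\delta_it=0$ for $i\ne2$, and $\delta_ia_k=0$ for all $i,k$. All commutators vanish on $B$ and on the new variables, so by (F4) we may assume that this differential field lies in $\mathbb{U}$. Put $y=\sum_{k<n}a_kt^k$. Then $\delta_1y=0$, and
\[
\delta_2^ky=k!\,a_k+\sum_{k<l<n}\frac{l!}{(l-k)!}\,a_lt^{\,l-k}\qquad(0\le k<n),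
\]
so $a_{n-1},a_{n-2},\dots,a_0$ lie in $\mathbb{Q}\langle y,t\rangle$, by downward induction on $k$. Let $B_k=B(t,a_0,\dots,a_{k-1})$ for $0\le k\le n$; these are differential fields. For $k<n$ the element $a_k$ lies in both $B_k\langle y\rangle$ and $B_{k+1}$ and is transcendental over $B_k$, so these two fields are not algebraically independent over $B_k$. By (F3), $\operatorname{tp}(y/B_{k+1})$ is a forking extension of $\operatorname{tp}(y/B_k)$. Hence $U(y/B)\ge U(y/B_0)\ge n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(b)]
Write $P=p_2T^2+p_1T+p_0$, where any $p_i$ may be zero. Fix $x_0\in X_P$, which exists by Lemma~\ref{lem:exist}, and put $\alpha=p_1+2p_2x_0$. The substitution $x=x_0+1/v$ linearizes the equation. For $z\ne0$ we have $P(x_0+z)-P(x_0)=p_2z^2+\alpha z$, so $x_0+z\in X_P$ if and only if $\delta z=p_2z^2+\alpha z$. With $v=1/z$ and $\delta v=-\delta z/z^2$, this is equivalent to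
\begin{equation}\label{eq:linear}
\delta v=-\alpha v-p_2 .
\end{equation}
By Lemma~\ref{lem:exist}, choose $h\notin K\langle x_0\rangle$ with $\delta h=-\alpha h$, so that $h\neq0$, and then a solution $v_0\notin K\langle x_0,h\rangle$ of \eqref{eq:linear}. For every $w\in C_1$ the element $v_0+hw$ solves \eqref{eq:linear}, since $\delta(hw)=-\alpha hw$.

Let $B=K\langle x_0,h,v_0\rangle$ and $n\ge1$, and take $y\in C_1$ with $U(y/B)\ge n$ by Lemma~\ref{lem:C1}. Then $y\notin B$, so $v_0+hy\ne0$, and $x=x_0+1/(v_0+hy)$ lies in $X_P$. As $y=\big((x-x_0)^{-1}-v_0\big)/h\in B\langle x\rangle$, we obtain $U(x/K)\ge U(x/B)\ge U(y/B)\ge n$. Since $n$ is arbitrary, $X_P$ has infinite rank.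
\end{proof}

\begin{remark}\label{rem:riccati}
This proof does not use that $c$ is generic. It also shows that Proposition~\ref{prop:indep} fails for $\deg P\le2$ and $n=4$: the elements $v_0+kh$ $(k=1,2,3)$ are nonzero because $v_0\notin K\langle x_0,h\rangle$, the solutions $x_0$ and $x_k=x_0+1/(v_0+kh)$ are distinct, and
\[
\frac1{x_1-x_0}-\frac2{x_2-x_0}+\frac1{x_3-x_0}=0 .
\]
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:constant}]
Let $B=\mathbb{Q}\langle c\rangle$, $f=T^3+c$ and $n\ge1$. By Lemma~\ref{lem:C1} take $a\in C_1$ with $U(a/B)\ge n$. On $B\langle a\rangle(x)$, with $x$ transcendental, extend the derivations by $\delta_1x=f(x)$ and $\delta_2x=af(x)$. Both derivations kill the coefficients of $f$, and $\delta_1a=0$, so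
\[
\delta_1\delta_2x=af'(x)\,\delta_1x=af'(x)f(x)=f'(x)\,\delta_2x=\delta_2\delta_1x .
\]
Thus $[\delta_1,\delta_2]$ vanishes on $B\langle a\rangle$ and on $x$, and $B\langle a\rangle(x)$ is a differential field. Embed it in $\mathbb{U}$ over $B\langle a\rangle$ by (F4). Then $x$ solves $\delta_1x=x^3+c$, and $f(x)\ne0$ because $x$ is transcendental over $B$. Hence $a=\delta_2x/f(x)\in B\langle x\rangle$ and $U(x/B)\ge U(a/B)\ge n$. Since $n$ is arbitrary, the rank is infinite.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Omar Leon Sanchez, \emph{Zilber dichotomy for $DCF_{0,m}$}, arXiv:2411.04801 (2024).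

\end{thebibliography}
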